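\title{Minimal $n$-factor-critical graphs have minimum degree $n+1$}

\begin{abstract}
A graph is $n$-factor-critical if the deletion of any $n$ vertices leaves a graph with a perfect matching, and it is minimal if the deletion of any edge destroys this property. We prove the conjecture of Favaron and Shi that every minimal $n$-factor-critical graph has minimum degree $n+1$. The main step concerns graphs that are $n$-factor-critical and $(n+1)$-connected: every cycle of edges whose deletion destroys one of these two properties contains a vertex of degree $n+1$. It is proved by uncrossing the Tutte barriers of two edges with a common end. The general case is reduced to it by passing to a smallest fragment of an $n$-vertex cut. We also obtain that an $(n+1)$-connected minimal $n$-factor-critical graph of order $\nu$ has at least $(n\nu+2)/(2n+1)$ vertices of degree $n+1$.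
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite, undirected and simple. Let $G$ be a connected graph of order $\nu$ and minimum degree $\delta(G)$, and let $0\le n\le \nu-2$. The graph $G$ is \emph{$n$-factor-critical} if $G-S$ has a perfect matching for every set $S$ of $n$ vertices. It is \emph{minimal $n$-factor-critical} if, in addition, $G-e$ is not $n$-factor-critical for any edge $e$. The number $n$ measures how robustly $G$ can be matched: $n$ vertices may be removed by an adversary, and the remaining ones can still be paired along edges. Minimality says that no edge is superfluous for this purpose.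

One constraint on degrees is immediate. If a vertex $x$ has at most $n$ neighbors, we extend its neighborhood to a set $S$ of $n$ vertices not containing $x$; then $x$ is isolated in $G-S$. Hence
\begin{equation}\label{eq:delta}
\delta(G)\ge n+1\qquad\text{for every $n$-factor-critical graph } G .
\end{equation}
In particular an edge with an end of degree $n+1$ cannot be deleted, and an $n$-factor-critical graph in which every edge has such an end is minimal.

\begin{example}\label{ex:first}
The following graphs are minimal for this reason.
\begin{itemize}
\item[(a)] The complete graph $K_{n+2}$: deleting $n$ vertices leaves an edge, and all degrees are $n+1$.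
\item[(b)] For $n=1$, an odd cycle: deleting a vertex leaves a path of even order.
\item[(c)] For $n=2$, the wheel formed by an odd cycle and a hub adjacent to all its vertices. Deleting the hub and a rim vertex leaves a path of even order. Deleting two rim vertices leaves on the rim one path of odd order and at most one path of even order, and the hub is matched to an end of the odd path. Every edge has an end on the rim, of degree $3$.
\end{itemize}
\end{example}

An edge can also be indispensable for a global reason, with both ends of large degree.

\begin{example}\label{ex:triangles}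
Let $H$ consist of a triangle $uvz$ and three further triangles $uaa'$, $vbb'$, $zcc'$. The graph $H-u$ has the perfect matching $\{aa',bb',cc',vz\}$ and $H-a$ has the perfect matching $\{a'u,bb',cc',vz\}$, so by symmetry $H$ is $1$-factor-critical. Each edge of an outer triangle has an end of degree $2$. The edge $uv$ has both ends of degree $4$, but $H-uv-z$ has the components $\{u,a,a'\}$ and $\{v,b,b'\}$ of odd order and so has no perfect matching. Thus $H$ is minimal $1$-factor-critical.
\end{example}

In all these graphs some vertex has degree $n+1$, and one is led to guess that global reasons alone can never account for all edges of a graph. This is the conjecture of Favaron and Shi, which we take from the paper of Zhang, Wang and Lou \cite{ZWL}: every minimal $n$-factor-critical graph has minimum degree exactly $n+1$. We prove it.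

\begin{theorem}\label{thm:main}
Every minimal $n$-factor-critical graph $G$ has $\delta(G)=n+1$.
\end{theorem}

For a graph such as $G-e$, ``$n$-factor-critical'' refers to the matching property alone. For $n\ge1$ this property implies connectedness (Lemma~\ref{lem:conn}), so nothing changes if $G-e$ is also required to be connected. For $n=0$ the two readings differ, and we prove the theorem for both.

A graph is \emph{$k$-connected} if it has at least $k+1$ vertices and no set of at most $k-1$ vertices disconnects it. The core of the proof is a theorem of Mader type, which finds a vertex of the smallest possible degree on every cycle of indispensable edges.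

\begin{theorem}\label{thm:cycle}
Let $n\ge1$ and let $G$ be $n$-factor-critical and $(n+1)$-connected. Call an edge $e$ \emph{critical} if $G-e$ is not $n$-factor-critical or not $(n+1)$-connected. Then every cycle all of whose edges are critical contains a vertex of degree exactly $n+1$ in $G$.
\end{theorem}

The connectivity hypothesis cannot be dropped: in the graph $H$ of Example~\ref{ex:triangles} no edge of the triangle $uvz$ can be deleted, and its vertices have degree $4$. For graphs with a cut of $n$ vertices we therefore look for small degrees in a smallest piece. Write $N(X)$ for the set of vertices outside $X$ that have a neighbor in $X$. A nonempty vertex set $F$ is an \emph{$n$-fragment} of $G$ if $|N(F)|=n$ and $V(G)\neq F\cup N(F)$.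

\begin{theorem}\label{thm:strong}
Let $n\ge 1$, let $G$ be minimal $n$-factor-critical of order $\nu$, and let $V_>$ be the set of vertices of degree at least $n+2$.
\begin{itemize}
\item[(1)] If $G$ is $(n+1)$-connected, then $G[V_>]$ is a forest, and $G$ has at least $\dfrac{n\nu+2}{2n+1}$ vertices of degree $n+1$.
\item[(2)] If $G$ is not $(n+1)$-connected, then for every $n$-fragment $F$ of minimum cardinality, $G[F\cap V_>]$ is a forest and $F$ contains a vertex of degree $n+1$.
\end{itemize}
\end{theorem}

The idea behind Theorem~\ref{thm:cycle} is a comparison of sizes. A critical edge $e=xy$ has a certificate, a vertex set $S$ called a barrier, such that $x$ and $y$ lie in different components of $G-e-S$ (Section~\ref{sec:barriers}). So $e$ has an $x$-side and a $y$-side. If two critical edges meet at a vertex $u$ of degree at least $n+2$, then their two $u$-sides together are larger than their two far sides together (Section~\ref{sec:key}). Along a cycle every side is once a near side and once a far side, so the inequality cannot hold at all vertices of a cycle. In Section~\ref{sec:cuts} we show that a smallest $n$-fragment, completed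 by a clique on its neighborhood, satisfies the hypotheses of Theorem~\ref{thm:cycle}, and Section~\ref{sec:final} collects the proofs of Theorems~\ref{thm:main} and~\ref{thm:strong}. The only outside result used is Tutte's $1$-factor theorem.

\section{Odd components and connectivity}\label{sec:prelim}

We write $o(H)$ for the number of components of odd order of a graph $H$, and $N_H(X)$ for $N(X)$ when the graph must be named. Components are identified with their vertex sets. A vertex set is odd or even according to its cardinality, and connected if the subgraph it induces is connected. We write $X+u$ and $X-u$ for $X\cup\{u\}$ and $X\setminus\{u\}$. An edge \emph{leaves} $X$ if exactly one of its ends is in $X$, and it is then said to \emph{end} in its other end.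

Tutte's theorem states that a graph $H$ has a perfect matching if and only if $o(H-X)\le |X|$ for every $X\subseteq V(H)$. It translates as follows.

\begin{lemma}\label{lem:tutte}
Let $H$ be a graph of order $\nu\ge n+2$, not necessarily connected.
\begin{itemize}
\item[(a)] $H$ is $n$-factor-critical if and only if $o(H-U)\le |U|-n$ for all $U\subseteq V(H)$ with $|U|\ge n$.
\item[(b)] If $\nu\equiv n \pmod 2$, then $o(H-U)\equiv |U|-n\pmod 2$ for all $U\subseteq V(H)$.
\item[(c)] For an edge $e$ of $H$, either $o(H-e)=o(H)$, or $o(H-e)=o(H)+2$ and the ends of $e$ lie in different odd components of $H-e$.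
\end{itemize}
\end{lemma}

\begin{proof}
(a) The graph $H$ is $n$-factor-critical if and only if $o(H-S-X)\le|X|$ whenever $|S|=n$ and $X\subseteq V(H)\setminus S$. The sets $S\cup X$ are exactly the sets $U$ with $|U|\ge n$, and $|X|=|U|-n$.

(b) The number of odd components of $H-U$ has the parity of the order $\nu-|U|$ of $H-U$.

(c) Deleting $e$ either keeps the components or splits one of them into two parts, each containing an end of $e$. An odd component splits into an odd and an even part; an even component splits into two even parts or into two odd parts.
\end{proof}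

An $n$-factor-critical graph $G$ has $\nu\equiv n\pmod 2$, so (b) applies to $G$ and to $G-e$. The inequality in (a) is available only for $|U|\ge n$. Whenever we want to use it we must first know that $U$ is large enough, and this is supplied by connectivity.

\begin{lemma}\label{lem:conn}
Let $n\ge1$ and let $G=(V,E)$ be a graph of order $\nu\ge n+2$, not assumed connected, that is $n$-factor-critical.
\begin{itemize}
\item[(a)] $G$ is $n$-connected.
\item[(b)] If $G-U$ is disconnected, then $|U|\ge n+o(G-U)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose that $|X|\le n-1$ and that $V\setminus X$ is the disjoint union of nonempty sets $K,K'$ with no edge between them. We delete $q=n-|X|\ge1$ further vertices so as to leave an odd part of $K$. A set $Z\subseteq K\cup K'$ with $|Z|=q$ and $|Z\cap K|=t$ exists whenever $\max(0,q-|K'|)\le t\le \min(|K|,q)$. The difference of the two bounds is the minimum of $|K|$, $q$, $|K'|$ and $|K|+|K'|-q=\nu-n\ge2$, so it is at least $1$. Of two consecutive admissible values of $t$, one makes $|K\setminus Z|$ odd. Then $K\setminus Z$ is a union of components of $G-(X\cup Z)$, one of which is odd, while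 $|X\cup Z|=n$. This contradicts Lemma~\ref{lem:tutte}(a).

(b) By (a), $|U|\ge n$, and Lemma~\ref{lem:tutte}(a) applies.
\end{proof}

Connectivity will be used in the following form. Let $H$ be $k$-connected.
\begin{equation}\label{eq:sep}
\text{If } X\ne\emptyset,\ N_H(X)\subseteq U \text{ and some vertex } p \text{ lies outside } X\cup U, \text{ then } |U|\ge k .
\end{equation}
Indeed $N_H(X)$ separates $X$ from $p$.

\section{Barriers}\label{sec:barriers}

Let $n\ge1$, let $G=(V,E)$ be $n$-factor-critical, and let $e=uv$ be an edge. If $G-e$ is not $n$-factor-critical, then some set violates the inequality of Lemma~\ref{lem:tutte}(a) in $G-e$, and by parity it violates it by at least $2$.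

\begin{definition}
An \emph{odd barrier} of $e$ is a set $S\subseteq V$ with $|S|\ge n$ and $o(G-e-S)\ge |S|-n+2$.
\end{definition}

\begin{lemma}\label{lem:odd}
Let $G$ be $n$-factor-critical and $e=uv\in E$.
\begin{itemize}
\item[(a)] If $S$ is an odd barrier of $e$, then $u,v\notin S$, $o(G-e-S)=|S|-n+2$, and $u,v$ lie in different odd components of $G-e-S$.
\item[(b)] If $|U|\ge n$ and $U$ is not an odd barrier of $e$, then $o(G-e-U)\le |U|-n$.
\item[(c)] $G-e$ fails to be $n$-factor-critical if and only if $e$ has an odd barrier.
\end{itemize}
\end{lemma}

\begin{proof}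
(a) We have $o(G-S)\le |S|-n$, so $o(G-e-S)\ge o(G-S)+2$. Hence $e$ is an edge of $G-S$, and Lemma~\ref{lem:tutte}(c) gives the rest. (b) We have $o(G-e-U)\le|U|-n+1$, and equality is excluded by Lemma~\ref{lem:tutte}(b). (c) This follows from (b) and Lemma~\ref{lem:tutte}(a).
\end{proof}

If $S$ is an odd barrier of $e$ and $R\subseteq S$ has $n$ elements, then every perfect matching of $G-R$ must use $e$. Two edges with a common end cannot both be forced in this way, and this limits the overlap of their barriers.

\begin{lemma}\label{lem:overlap}
Let $G$ be $n$-factor-critical, let $e=uv$ and $f=uw$ be distinct edges, and let $S$ and $T$ be odd barriers of $e$ and $f$, respectively. Then $|S\cap T|\le n-1$.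
\end{lemma}

\begin{proof}
Suppose that $R\subseteq S\cap T$ has $n$ elements, and let $P$ be a perfect matching of $G-R$. Since $o\bigl((G-e-R)-(S\setminus R)\bigr)\ge|S\setminus R|+2$, the graph $G-e-R$ has no perfect matching, so $e\in P$. In the same way $f\in P$. But $e$ and $f$ share the end $u$.
\end{proof}

For the rest of this section and in Section~\ref{sec:key}, $G$ is also $(n+1)$-connected, and ``critical'' has the meaning given in Theorem~\ref{thm:cycle}. An edge may now be critical because $G-e$ has a cut of $n$ vertices. If the two sides of the cut are odd, the cut is an odd barrier. The other possibility needs a name.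

\begin{definition}
An \emph{even barrier} of $e=uv$ is a set $S\subseteq V\setminus\{u,v\}$ with $|S|=n$ such that $G-e-S$ has exactly two components, both even, one containing $u$ and the other containing $v$. A \emph{barrier} of $e$ is an odd or an even barrier of $e$. A \emph{minimum barrier} of $e$ is one of smallest cardinality among all barriers of $e$, of both kinds.
\end{definition}

\begin{lemma}\label{lem:barrier}
Let $G$ be $n$-factor-critical and $(n+1)$-connected, and let $e=uv\in E$.
\begin{itemize}
\item[(a)] A set $S$ with $|S|=n$ is a barrier of $e$ if and only if $u,v\notin S$ and $G-e-S$ is disconnected. In this case $G-e-S$ has exactly two components.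
\item[(b)] The edge $e$ is critical if and only if it has a barrier.
\item[(c)] If $S$ is a barrier of $e$, then $u$ and $v$ lie in different components of $G-e-S$, and the number of components of $G-e-S$ that are odd or contain an end of $e$ is $|S|-n+2$.
\end{itemize}
\end{lemma}

\begin{proof}
(c) For odd barriers this is Lemma~\ref{lem:odd}(a); for even barriers the number is $2$.

(a) A barrier has the stated properties by (c). Conversely, let $|S|=n$, $u,v\notin S$, and let $G-e-S$ be disconnected. Since $G-S$ is connected, $G-e-S$ has exactly two components, one containing $u$ and one containing $v$. Their orders add up to the even number $\nu-n$. If both are odd, then $o(G-e-S)=2=|S|-n+2$ and $S$ is an odd barrier; otherwise $S$ is an even barrier.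

(b) An odd barrier shows that $G-e$ is not $n$-factor-critical, and an even barrier shows that $G-e$ is not $(n+1)$-connected. Conversely, let $e$ be critical. If $G-e$ is not $n$-factor-critical, use Lemma~\ref{lem:odd}(c). Otherwise some $X$ with $|X|\le n$ disconnects $G-e$. Since $G-X$ is connected, $u,v\notin X$ and $X$ separates $u$ from $v$ in $G-e$. As $n\le\nu-2$, we can add vertices other than $u,v$ to $X$ until it has $n$ elements. The resulting set still separates $u$ from $v$ in $G-e$ and is a barrier by (a).
\end{proof}

\begin{example}\label{ex:barriers}
Let $n=1$. If $G$ is a cycle of length $2k+1$, then $G-e$ is a path $p_1\cdots p_{2k+1}$. For $1<i<2k+1$ the set $\{p_i\}$ is an odd barrier if $i$ is even and an even barrier if $i$ is odd, and $\{p_2,p_4,\dots,p_{2k}\}$ is an odd barrier with $k+1$ singleton components. So barriers are far from unique. Minimum barriers may have more than $n$ elements. Let $G$ arise from the complete bipartite graph $K_{2,3}$ with classes $\{s,t\}$ and $\{u,v,z\}$ by adding $e=uv$. The matchings $\{us,vt\}$, $\{vs,zt\}$, $\{uv,zt\}$ of $G-z$, $G-u$, $G-s$ show, by symmetry, that $G$ is $1$-factor-critical.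 The set $\{s,t\}$ is an odd barrier of $e$, and no single vertex is a barrier because $G-e=K_{2,3}$ is $2$-connected.
\end{example}

\section{Two critical edges at a vertex of large degree}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $n\ge1$ and let $G$ be $n$-factor-critical and $(n+1)$-connected. Let $e=uv$ and $f=uw$ be distinct critical edges with $\deg(u)\ge n+2$, and let $S$ and $T$ be minimum barriers of $e$ and $f$, respectively. Let $A_0\ni u$ and $A_1\ni v$ be the components of $G-e-S$ containing the ends of $e$, and let $B_0\ni u$ and $B_1\ni w$ be the components of $G-f-T$ containing the ends of $f$. Then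
\begin{equation}\label{eq:key}
|A_0|+|B_0|>|A_1|+|B_1| .
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:cycle} from Proposition~\ref{prop:key}]
By \eqref{eq:delta} all degrees are at least $n+1$. Suppose that $C$ is a cycle of critical edges all of whose vertices have degree at least $n+2$. Fix a minimum barrier $S_g$ for each edge $g$ of $C$; it exists by Lemma~\ref{lem:barrier}(b). For $g=xy$ let $\varphi(g,x)$ be the order of the component of $G-g-S_g$ containing $x$ minus the order of the component containing $y$, so that $\varphi(g,x)+\varphi(g,y)=0$. Consider the sum of $\varphi(g,x)$ over all pairs consisting of an edge $g$ of $C$ and an end $x$ of $g$. Grouped by edges, it is $0$. Grouped by vertices, it is positive, since Proposition~\ref{prop:key} gives $\varphi(g,x)+\varphi(g',x)>0$ for the two edges $g,g'$ of $C$ at $x$. This is a contradiction.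
\end{proof}

The rest of this section proves Proposition~\ref{prop:key}, whose notation and hypotheses are in force. The statement is symmetric under exchanging $(e,v,S,A)$ with $(f,w,T,B)$, and ``symmetric'' refers to this exchange.

\subsection{Corners}

Let $\mathcal A$ and $\mathcal B$ be the sets of all components of $G-e-S$ and of $G-f-T$. The vertex set is partitioned in two ways, into $S$ and the members of $\mathcal A$, and into $T$ and the members of $\mathcal B$. To compare the partitions we intersect them. For $A\in\mathcal A$ and $B\in\mathcal B$ we call $A\cap B$ a \emph{corner} and put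
\[
W(A,B)=(S\cap T)\cup(S\cap B)\cup(T\cap A).
\]
The three parts are disjoint, and $u\notin W(A,B)$ because $u\notin S\cup T$. If $A\subseteq B$, the corner is $A$ and $W(A,B)=S\cap(T\cup B)$. The corner containing $u$ is $D=A_0\cap B_0$.

\begin{lemma}\label{lem:corners}
\begin{itemize}
\item[(a)] $v\in T\cup B_0$ and $w\in S\cup A_0$.
\item[(b)] Every edge other than $e,f$ that leaves $A\cap B$ ends in $W(A,B)$.
\item[(c)] $|W(A_0,B_0)|\ge n$.
\item[(d)] If $A\ne A_0$, $B\neq B_0$ and $A\cap B\neq\emptyset$, then $|W(A,B)|\ge n+1$.
\item[(e)] If $B\ne B_0$ and $S\cap B=\emptyset$, then $B$ is contained in a member of $\mathcal A$. If $S\cap B_1=\emptyset$, then $B_1\subseteq A_0$. The symmetric statements hold for $T$.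
\item[(f)] If $A_1\subseteq B_0$ and $B_1\subseteq A_0$, then \eqref{eq:key} holds.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The edge $uv$ belongs to $G-f$ and $u\notin T$. So either $v\in T$, or $v$ lies in the component $B_0$ of $G-f-T$ containing $u$. The second statement is symmetric.

(b) An edge other than $e$ with an end in $A$ has its other end in $A\cup S$, and an edge other than $f$ with an end in $B$ has its other end in $B\cup T$. Now $(A\cup S)\cap(B\cup T)$ is the union of $A\cap B$ and $W(A,B)$.

(c) Let $W=W(A_0,B_0)$. If $D=\{u\}$, then by (b) all neighbors of $u$ other than $v,w$ lie in $W$, so $|W|\ge\deg(u)-2\ge n$. Let $D\ne\{u\}$. An edge leaving $D-u$ either ends in $u$, or is different from $e,f$ and leaves $D$; so $N(D-u)\subseteq W+u$. The vertex $v\in A_1$ lies outside $D\cup W\subseteq A_0\cup S$. By \eqref{eq:sep}, $|W+u|\ge n+1$.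

(d) The corner $A\cap B$ does not contain $u$, and by (a) it contains neither $v$ nor $w$. So $N(A\cap B)\subseteq W(A,B)$ by (b), the vertex $u$ lies outside both sets, and \eqref{eq:sep} applies.

(e) The set $B$ is connected and does not contain $u$, so it is connected in $G-e$. If it avoids $S$, it lies in one component of $G-e-S$. For $B=B_1$ we have $w\notin S$, so $w\in A_0$ by (a), and this component is $A_0$.

(f) Since $u\in B_0\setminus A_1$ and $u\in A_0\setminus B_1$, we get $|B_0|>|A_1|$ and $|A_0|>|B_1|$.
\end{proof}

Part (c) is the only place where the degree of $u$ is used. Both (c) and \eqref{eq:key} fail without the hypothesis on the degree: in $K_{n+2}$ the barriers are $S=V\setminus\{u,v\}$ and $T=V\setminus\{u,w\}$, the four components are single vertices, and $|W(A_0,B_0)|=|S\cap T|=n-1$. They also fail without $(n+1)$-connectedness: in the graph $H$ of Example~\ref{ex:triangles}, the odd barriers $S=\{z\}$ of $uv$ and $T=\{v\}$ of $uz$ give $A_0=B_0=\{u,a,a'\}$, $|A_1|=|B_1|=3$ and $W(A_0,B_0)=\emptyset$.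

\subsection{The model case: barriers of size $n$}\label{sub:model}

Suppose that $|S|=|T|=n$. By Lemma~\ref{lem:barrier}(a), $\mathcal A=\{A_0,A_1\}$ and $\mathcal B=\{B_0,B_1\}$, and $V$ is divided into the nine cells of Figure~\ref{fig:grid}. Let $W=W(A_0,B_0)$ and $W'=W(A_1,B_1)$. Each of $W,W'$ contains $S\cap T$, and they share out the rest of $S\cup T$, so
\[
|W|+|W'|=|S|+|T|=2n .
\]
By Lemma~\ref{lem:corners}(c), $|W|\ge n$, hence $|W'|\le n$, and by Lemma~\ref{lem:corners}(d) the corner $A_1\cap B_1$ is empty. Now count cells. The cell $A_0\cap B_1$ contributes to both $|A_0|$ and $|B_1|$, and the cell $A_1\cap B_0$ to both $|B_0|$ and $|A_1|$, so these cancel and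
\[
\begin{aligned}
|A_0|+|B_0|-|A_1|-|B_1|&=2|D|+|T\cap A_0|+|S\cap B_0|-|T\cap A_1|-|S\cap B_1|\\
&=2|D|+|W|-|W'|\ \ge\ 2|D|\ >\ 0 .
\end{aligned}
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.2cm,y=1cm]
\fill[gray!40] (1,2) rectangle (2,3);
\fill[gray!40] (0,1) rectangle (2,2);
\fill[gray!12] (2,1) rectangle (3,2);
\fill[gray!12] (1,0) rectangle (2,1);
\foreach \i in {0,1,2,3} {\draw (\i,0)--(\i,3); \draw (0,\i)--(3,\i);}
\node at (0.5,3.3) {$B_0$}; \node at (1.5,3.3) {$T$}; \node at (2.5,3.3) {$B_1$};
\node at (-0.25,2.5) {$A_0$}; \node at (-0.25,1.5) {$S$}; \node at (-0.25,0.5) {$A_1$};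
\node at (0.5,2.5) {$D\ni u$}; \node at (1.5,2.5) {$W$}; \node at (0.5,1.5) {$W$};
\node at (1.5,1.5) {$W$ and $W'$}; \node at (2.5,1.5) {$W'$}; \node at (1.5,0.5) {$W'$};
\node at (2.5,0.5) {$\emptyset$};
\end{tikzpicture}
\caption{Two barriers $S$, $T$ of size $n$ for the edges $uv$ and $uw$. The rows form the partition $V=A_0\cup S\cup A_1$ and the columns form the partition $V=B_0\cup T\cup B_1$; each cell is the intersection of its row and column. The cells marked $W$ cut off the corner $D=A_0\cap B_0$, except for the edges $uv$ and $uw$, and the cells marked $W'$ cut off the opposite corner $A_1\cap B_1$. Since $|W|+|W'|=2n$ and $|W|\ge n$, the opposite corner is empty.}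
\label{fig:grid}
\end{figure}

The general proof has the same three moves: the boundary of the corner at $u$ is large, hence the boundaries of the far corners are small, hence the far corners are empty and the sizes can be compared. The difficulty is the second move. A barrier with more than $n$ vertices leaves room for large boundaries at all corners. The remedy is that each additional vertex of an odd barrier comes with an additional odd component, and by Lemma~\ref{lem:conn}(b) a set that cuts off odd components has to be larger by their number. We therefore count, in each component of one barrier, the vertices of the other barrier \emph{minus} the components they cut off. This count needs $|S\cap T|\le n-1$, so we first dispose of the opposite case.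

\subsection{Barriers with a large intersection}

\begin{lemma}\label{lem:large}
If $|S\cap T|\ge n$, then \eqref{eq:key} holds.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:overlap} one of the barriers is even; by symmetry let it be $S$. Then $|S|=n$, so $S\subseteq T$, and $V$ is the disjoint union of $S$ and the even connected sets $A_0,A_1$, between which $e$ is the only edge. Since $B_1$ avoids $T\supseteq S$, Lemma~\ref{lem:corners}(e) gives $B_1\subseteq A_0$; in particular both ends of $f$ lie in $A_0$. Put $T_i=T\cap A_i$. It suffices to show that $T_1=\emptyset$, for then $A_1\subseteq B_0$ by the symmetric form of Lemma~\ref{lem:corners}(e), and Lemma~\ref{lem:corners}(f) applies.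

If $T=S$ there is nothing to show. Otherwise $|T|>n$, so $T$ is an odd barrier. We show that the part of $T$ in $S\cup A_0$ is already a barrier of $f$. Let $o_0$ and $o_1$ be the numbers of odd components of $(G-f)[A_0\setminus T_0]$ and of $G[A_1\setminus T_1]$. By Lemma~\ref{lem:tutte}(c),
\[
o_0+o_1=o(G-e-f-T)\ \ge\ o(G-f-T)=|T|-n+2=|T_0|+|T_1|+2 .
\]
In $G-(S\cup T_1)$ the set $A_0$ is either a component, if $v\in T_1$, or it is attached by $e$ to the component of $G[A_1\setminus T_1]$ containing $v$. As $A_0$ is even, no parity changes, and $o_1=o(G-(S\cup T_1))\le|T_1|$ by Lemma~\ref{lem:tutte}(a). Hence $o_0\ge|T_0|+2$. In $G-f-(S\cup T_0)$ the even set $A_1$ is attached by $e$ to the component of $(G-f)[A_0\setminus T_0]$ containing $u$, so $o(G-f-(S\cup T_0))=o_0\ge |S\cup T_0|-n+2$. Thus $S\cup T_0$ is an odd barrier of $f$. Since $T$ is a minimum barrier, $|T|\le|S\cup T_0|$, that is, $T_1=\emptyset$.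
\end{proof}

\subsection{The general count}

By Lemmas~\ref{lem:large} and~\ref{lem:corners}(f) we may assume from now on that
\begin{equation}\label{eq:assume}
|S\cap T|=n-1-r \text{ with } r\ge0,\qquad\text{and}\qquad A_1\not\subseteq B_0 \ \text{ or }\ B_1\not\subseteq A_0 .
\end{equation}
Then for all $A\in\mathcal A$ and $B\in\mathcal B$,
\begin{equation}\label{eq:sizes}
\begin{gathered}
|W(A,B)|=n-1-r+|S\cap B|+|T\cap A|,\\
|S\cap(T\cup B)|=n-1-r+|S\cap B| .
\end{gathered}
\end{equation}

\medskip\noindent\emph{Step 1: surpluses.}
Let $\mathcal A^\circ$ consist of $A_1$ and all odd members of $\mathcal A$ other than $A_0$, and define $\mathcal B^\circ$ symmetrically. The members of $\mathcal A^\circ$ and $\mathcal B^\circ$ are the \emph{counted} components. By Lemma~\ref{lem:barrier}(c),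
\[
|\mathcal A^\circ|=|S|-n+1,\qquad |\mathcal B^\circ|=|T|-n+1 .
\]
A counted component other than $A_1$ and $B_1$ is \emph{clean}. A clean component is odd and connected, and by Lemma~\ref{lem:corners}(a) it contains none of $u,v,w$, so that neither $e$ nor $f$ meets it. If a clean $A\in\mathcal A^\circ$ lies in $B\in\mathcal B$, then $N(A)\subseteq S\cap(T\cup B)$ by Lemma~\ref{lem:corners}(b). A member of $\mathcal A^\circ$ is \emph{crossing} if it is contained in no member of $\mathcal B$, and symmetrically for $\mathcal B^\circ$. Let $a$ and $b$ be the numbers of crossing members of $\mathcal A^\circ$ and of $\mathcal B^\circ$.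

For $B\in\mathcal B$ let $x_B$ be the number of members of $\mathcal A^\circ$ contained in $B$, and for $A\in\mathcal A$ let $y_A$ be the number of members of $\mathcal B^\circ$ contained in $A$. The \emph{surpluses} are
\[
\sigma_B=|S\cap B|-x_B,\qquad \tau_A=|T\cap A|-y_A .
\]
We have $\sum_B|S\cap B|=|S|-(n-1-r)$ and $\sum_Bx_B=|\mathcal A^\circ|-a=|S|-n+1-a$. Subtracting, the size of $S$ disappears, and we obtain together with the symmetric identity
\begin{equation}\label{eq:total}
\sum_{B\in\mathcal B}\sigma_B+\sum_{A\in\mathcal A}\tau_A=(a+r)+(b+r) .
\end{equation}
This replaces the identity $|W|+|W'|=2n$ of the model case. We now bound each term from below.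

\medskip\noindent\emph{Step 2: if $x_B\ge1$ and all members of $\mathcal A^\circ$ contained in $B$ are clean, then $\sigma_B\ge r+1$; symmetrically for $\tau_A$.}
Let $U=S\cap(T\cup B)$. The $x_B$ clean components in $B$ avoid $U\subseteq S$ and have their neighborhoods in $U$, so they are odd components of $G-U$. The vertex $u$ lies neither in $U$ nor in one of them, so $G-U$ is disconnected, and $|U|\ge n+x_B$ by Lemma~\ref{lem:conn}(b). By \eqref{eq:sizes} this says $\sigma_B\ge r+1$.

\medskip\noindent\emph{Step 3: let $B\neq B_0$. If $x_B\ge1$, then $\sigma_B\ge r+1$. In any case $\sigma_B\ge0$, and $\sigma_B\ge1$ if $B$ is a crossing member of $\mathcal B^\circ$. Symmetrically for $\tau_A$ with $A\ne A_0$.}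
Since $v\notin B$ by Lemma~\ref{lem:corners}(a), $A_1\not\subseteq B$, so Step~2 gives the first statement; note that $r+1\ge1$. If $x_B=0$, then $\sigma_B=|S\cap B|\ge0$, and $S\cap B\neq\emptyset$ for crossing $B$ by Lemma~\ref{lem:corners}(e).

\medskip\noindent\emph{Step 4: $\sigma_{B_0}+\tau_{A_0}\ge r+1$.}
This is the analogue of $|W|\ge n$. By \eqref{eq:assume} and symmetry we may assume in this step that $B_1\not\subseteq A_0$.

\emph{Case $A_1\not\subseteq B_0$.} Let $W=W(A_0,B_0)$ and $p=x_{B_0}+y_{A_0}$. By \eqref{eq:sizes} the claim is equivalent to $|W|\ge n+p$. For $p=0$ this is Lemma~\ref{lem:corners}(c). Let $p\ge1$. All members of $\mathcal A^\circ$ inside $B_0$ and all members of $\mathcal B^\circ$ inside $A_0$ are clean. The former avoid $A_0$ and the latter lie in $A_0$, so these $p$ sets are pairwise disjoint. Each of them lies in a member of $\mathcal A$ and in a member of $\mathcal B$, so it avoids $S\cup T\supseteq W$. Their neighborhoods lie in $S\cap(T\cup B_0)$ or in $T\cap(S\cup A_0)$, and both sets are contained in $W$. So they are odd components of $G-W$ not containing the vertex $u\notin W$, and Lemma~\ref{lem:conn}(b)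 gives $|W|\ge n+p$.

\emph{Case $A_1\subseteq B_0$.} The members of $\mathcal B^\circ$ inside $A_0$ are clean, so $\tau_{A_0}\ge0$: by Step~2 if $y_{A_0}\ge1$, and by definition if $y_{A_0}=0$. We show that $\sigma_{B_0}\ge r+1$. Let $U=S\cap(T\cup B_0)$. The obstacle is that $A_1$ is counted in $x_{B_0}$ but is not cut off by $U$ in $G$, because of the edge $e$. It is cut off in $G-e$, and there the minimality of $S$ takes the place of Tutte's condition.

Since $B_1\not\subseteq A_0$, Lemma~\ref{lem:corners}(e) gives $S\cap B_1\ne\emptyset$, so $U$ is a proper subset of $S$. The edge $f$ does not meet $A_1$, because $u\notin A_1$ and $w\in B_1$. By Lemma~\ref{lem:corners}(b), every edge other than $e$ that leaves $A_1$ ends in $U$, so $N(A_1)\subseteq U+u$. The vertex $w\in B_1$ lies outside $A_1\cup(U+u)\subseteq T\cup B_0$, so $|U+u|\ge n+1$ by \eqref{eq:sep}. Thus $n\le|U|<|S|$. Consequently $S$ is an odd barrier and $A_1$ is odd; and $U$, being smaller than a minimum barrier, is not a barrier of $e$. The set $A_1$ and the $x_{B_0}-1$ clean components inside $B_0$ are odd components of $G-e-U$. By Lemma~\ref{lem:odd}(b), $x_{B_0}\le o(G-e-U)\le|U|-n$,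 and by \eqref{eq:sizes} this says $\sigma_{B_0}\ge r+1$.

\medskip\noindent\emph{Step 5: the far corners are empty.}
Measure each surplus against its lower bound. Let $\varepsilon_0=\sigma_{B_0}+\tau_{A_0}-(r+1)$. For $B\ne B_0$ let $\varepsilon_B=\sigma_B-1$ if $B$ is a crossing member of $\mathcal B^\circ$ and $\varepsilon_B=\sigma_B$ otherwise, and define $\varepsilon_A$ for $A\neq A_0$ symmetrically. By Steps~3 and~4 all these excesses are nonnegative. The amounts subtracted add up to $r+1+a+b$, so by \eqref{eq:total}
\begin{equation}\label{eq:budget}
\varepsilon_0+\sum_{B\neq B_0}\varepsilon_B+\sum_{A\ne A_0}\varepsilon_A=r-1 .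
\end{equation}
Hence no sum of distinct excesses reaches $r$. Two consequences follow.

First, $x_B=0$ for $B\neq B_0$, since otherwise $\varepsilon_B\ge\sigma_B-1\ge r$ by Step~3; symmetrically $y_A=0$ for $A\ne A_0$. So $\sigma_B=|S\cap B|$ and $\tau_A=|T\cap A|$ for these components.

Second, $A\cap B=\emptyset$ whenever $A\neq A_0$ and $B\ne B_0$. Otherwise Lemma~\ref{lem:corners}(d) and \eqref{eq:sizes} give $n-1-r+\sigma_B+\tau_A\ge n+1$, so $\varepsilon_B+\varepsilon_A\ge\sigma_B+\tau_A-2\ge r$.

\medskip\noindent\emph{Step 6: comparison of sizes.}
By Step~5, $A_1\subseteq T\cup B_0$ and $B_1\subseteq S\cup A_0$, so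
\[
|A_1|=\tau_{A_1}+|A_1\cap B_0|,\qquad |B_1|=\sigma_{B_1}+|A_0\cap B_1| .
\]
The set $A_0$ contains the disjoint sets $T\cap A_0$, $D$ and $A_0\cap B_1$, and $|T\cap A_0|\ge\tau_{A_0}$. With the symmetric statement for $B_0$,
\[
|A_0|\ge\tau_{A_0}+|D|+|A_0\cap B_1|,\qquad |B_0|\ge\sigma_{B_0}+|D|+|A_1\cap B_0| .
\]
Finally $\tau_{A_1}+\sigma_{B_1}\le\varepsilon_{A_1}+\varepsilon_{B_1}+2\le (r-1-\varepsilon_0)+2$ by \eqref{eq:budget}. Therefore
\[
\begin{aligned}
|A_0|+|B_0|-|A_1|-|B_1|&\ge 2|D|+(\sigma_{B_0}+\tau_{A_0})-(\tau_{A_1}+\sigma_{B_1})\\
&\ge 2|D|+(r+1+\varepsilon_0)-(r+1-\varepsilon_0)=2|D|+2\varepsilon_0>0,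
\end{aligned}
\]
because $u\in D$. This completes the proof of Proposition~\ref{prop:key}, and with it of Theorem~\ref{thm:cycle}. \qed

\medskip
The minimality of the barriers entered twice, in Lemma~\ref{lem:large} and in the second case of Step~4. In both places the far side of one edge is being placed inside the near side of the other.

\section{Graphs with a cut of $n$ vertices}\label{sec:cuts}

In this section $n\ge1$, and $G=(V,E)$ is minimal $n$-factor-critical and not $(n+1)$-connected. By Lemma~\ref{lem:conn}(a), some set $X$ of exactly $n$ vertices disconnects $G$. For any such $X$, each component $K$ of $G-X$ has $N(K)\subseteq X$ and $|N(K)|\ge n$ by \eqref{eq:sep}, so $N(K)=X$ and $K$ is an $n$-fragment; moreover $K$ is even by Lemma~\ref{lem:conn}(b).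

Let $F$ be an $n$-fragment of minimum cardinality, $Y=N(F)$ and $M=V\setminus(F\cup Y)$. The sets $F$ and $M$ are nonempty unions of components of $G-Y$, so both are even, and each of these components has neighborhood $Y$. Since the components are $n$-fragments, the minimality of $F$ shows that $F$ is a single component. Also $M$ is an $n$-fragment. Thus
\begin{equation}\label{eq:FM}
G[F]\text{ is connected}\qquad\text{and}\qquad 2\le|F|\le|M| .
\end{equation}

We want to study $F$ in a graph to which Theorem~\ref{thm:cycle} applies. Seen from $F$, the set $M$ is an even set that connects any two vertices of $Y$, so for the count of odd components it acts like a clique on $Y$. Let $G_F$ and $G_M$ be obtained from $G[F\cup Y]$ and $G[M\cup Y]$ by adding all missing edges inside $Y$. A vertex of $F$ has the same neighbors in $G_F$ as in $G$, and a vertex of $M$ has the same neighbors in $G_M$ as in $G$. In Example~\ref{ex:triangles}, $F=\{a,a'\}$ is a smallest $1$-fragment and $G_F$ is a triangle.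

\begin{lemma}\label{lem:torso}
The graphs $G_F$ and $G_M$ are $n$-factor-critical, and $G_F$ is $(n+1)$-connected.
\end{lemma}

\begin{proof}
Both graphs have order at least $n+2$. Let $U\subseteq F\cup Y$ with $|U|\ge n$; we show that $o(G_F-U)=o(G-U)$, which is at most $|U|-n$. If $Y\subseteq U$, the components of $G-U$ are those of $G_F-U=G[F\setminus U]$ and the even components of $G[M]$. Let $Y\not\subseteq U$, and let $K$ be the component of $G_F-U$ containing the clique $Y\setminus U$. The other components of $G_F-U$ lie in $F$ and are components of $G-U$. The set $(Y\setminus U)\cup M$ is connected in $G$, because every component of $G[M]$ has a neighbor at every vertex of $Y$. Every vertex of $K\cap F$ is joined to $Y\setminus U$ by a path of $G_F-U$ that meets $Y$ only in its last vertex, and this is a path of $G-U$. So $K\cup M$ is the remaining component of $G-U$, and it has the parity of $K$. By Lemma~\ref{lem:tutte}(a), $G_F$ is $n$-factor-critical. The argument used only that $M$ is a nonempty union of even components of $G-Y$ with neighborhood $Y$, so it applies with $F$ and $M$ exchanged.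

Suppose that $G_F$ is not $(n+1)$-connected. By Lemma~\ref{lem:conn}(a), a set $X$ with $|X|=n$ disconnects it, and $X\ne Y$ because $G_F-Y=G[F]$ is connected. The nonempty clique $Y\setminus X$ lies in one component of $G_F-X$. Another component $F_1$ satisfies $F_1\subseteq F$ and $N_G(F_1)\subseteq X$. As $M$ lies outside $F_1\cup X$, \eqref{eq:sep} gives $N_G(F_1)=X$, and $F_1$ is an $n$-fragment of $G$. Since $N_G(F_1)=X\neq Y=N_G(F)$, we have $F_1\ne F$, so $|F_1|<|F|$, contrary to the choice of $F$.
\end{proof}

It remains to transfer minimality from $G$ to $G_F$. An odd barrier in $G$ of an edge inside $F$ may use vertices of $M$, so it need not restrict to an odd barrier in $G_F$. The next proof rules out that $G_F-e$ keeps \emph{both} properties of $G_F$, and it uses both; this is why Theorem~\ref{thm:cycle} admits two kinds of critical edges.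

\begin{lemma}\label{lem:transfer}
Every edge $e=uv$ of $G[F]$ is critical in $G_F$.
\end{lemma}

\begin{proof}
Suppose that $G_F'=G_F-e$ is $n$-factor-critical and $(n+1)$-connected. The graph $G'=G-e$ is not $n$-factor-critical, so by Lemma~\ref{lem:odd} there is an odd barrier $U$ of $e$ in $G$, and $u,v$ lie in different odd components $D_u,D_v$ of $G'-U$. Split $U$ along the cut: let $U_F=U\cap(F\cup Y)$, $U_M=U\cap(M\cup Y)$ and
\[
s=|U\cap F|,\qquad m=|U\cap M|,\qquad t=|Y\setminus U| .
\]
Since $|U\cap Y|=n-t$, we have $|U_F|=n+s-t$, $|U_M|=n+m-t$ and $|U|=n+s+m-t$. As $u\in F\setminus U$, \eqref{eq:FM} gives $s<|F|\le|M|$.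

There are no edges between $F$ and $M$, so a component of $G'-U$ lies inside $F$, lies inside $M$, or meets $Y$. Let $o_F$ and $o_M$ be the numbers of odd components of the first two kinds, let $D_1,\dots,D_g$ be the components meeting $Y$, and let $y_i=|D_i\cap Y|\ge1$. When $D_u$ or $D_v$ is among the $D_i$, we write $y_u$ or $y_v$ for the corresponding number. Then
\begin{equation}\label{eq:need}
s+m-t+2=o(G'-U)\le o_F+o_M+g,\qquad \sum_{i=1}^g y_i=t .
\end{equation}
A component of $G'-U$ inside $F$ is a component of $G_F'-U_F$, and one inside $M$ is a component of $G_M-U_M$. On a side where the part of $U$ has at least $n$ elements, Tutte's condition bounds the number of odd components. On a side where it has fewer, connectivity gives more.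
\begin{itemize}
\item[(i)] If $s\ge t$, then $o_F\le s-t$; if $m\ge t$, then $o_M\le m-t$. This is Lemma~\ref{lem:tutte}(a) for $G_F'$ and for $G_M$.
\item[(ii)] If $s<t$, then $|U_F|<n$, so $G_F'-U_F$ is connected, and it meets $Y$ as $t\geq 1$. Hence no component of $G'-U$ lies inside $F$, the components $D_u,D_v$ meet $Y$, and $g\ge2$. If $m<t$, then $G_M-U_M$ is connected by Lemma~\ref{lem:conn}(a) and meets $Y$, so no component of $G'-U$ lies inside $M$.
\item[(iii)] If $g\ge2$ and $D_i\cap F\neq\emptyset$, then $y_i\ge t-s+1$. Indeed, the neighborhood of $D_i\cap F$ in $G_F'$ lies in $U_F\cup(D_i\cap Y)$, and a vertex of $D_j\cap Y$ with $j\ne i$ lies outside both sets, so $|U_F|+y_i\ge n+1$ by \eqref{eq:sep}.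
\item[(iv)] If $g\ge2$ and $D_i\cap M\ne\emptyset$, then $y_i\ge t-m$. The same argument in the $n$-connected graph $G_M$ gives $|U_M|+y_i\ge n$.
\end{itemize}
Since all $y_j\ge1$, a large $y_i$ forces $g$ to be small. We show that \eqref{eq:need} fails in each of four cases.

\emph{Case $s\ge t$, $m\ge t$.} By (i) and $g\le t$, $o_F+o_M+g\le(s-t)+(m-t)+t=s+m-t$.

\emph{Case $s<t\le m$.} By (ii), $o_F=0$, $g\ge 2$ and $D_u$ meets $Y$. By (iii), $g-1\le t-y_u\le s-1$. With (i), $o_F+o_M+g\le(m-t)+s$.

\emph{Case $m<t\le s$.} By (ii), $o_M=0$, so \eqref{eq:need} and (i) give $g\ge(s+m-t+2)-(s-t)=m+2\ge2$. Since $m<s<|M|$, some vertex of $M$ is not in $U$, and by (ii) it lies in some $D_i$. By (iv), $g-1\le t-y_i\le m$, a contradiction.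

\emph{Case $s<t$, $m<t$.} By (ii), all components meet $Y$, so $g-2\ge s+m-t$ by \eqref{eq:need}, and $g\ge2$. By (iii), $y_u,y_v\ge t-s+1$. Hence
\[
t\ge y_u+y_v+(g-2)\ge2(t-s+1)+(s+m-t)=t+m-s+2 ,
\]
so $m<s<|M|$. Again some $D_i$ meets $M$, and $y_i\ge t-m$ by (iv). One of $D_u,D_v$ is different from $D_i$, say $D_u$. Then
\[
t\ge y_u+y_i+(g-2)\ge(t-s+1)+(t-m)+(s+m-t)=t+1,
\]
a contradiction.
\end{proof}

The minimality of $F$ was used for the $(n+1)$-connectedness of $G_F$, and through $|F|\le|M|$ in the last two cases, where it guarantees that $U$ does not swallow $M$.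

\section{Vertices of degree $n+1$}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
By \eqref{eq:delta}, every vertex outside $V_>$ has degree exactly $n+1$.

(1) Every edge of $G$ is critical, so by Theorem~\ref{thm:cycle} no cycle lies in $G[V_>]$. Let $h=|V_>|$ and $k=\nu-h$. If $h=0$, then $k=\nu\ge\frac{n\nu+2}{2n+1}$, since $(n+1)\nu\ge2$. If $h\ge1$, the forest $G[V_>]$ has at most $h-1$ edges, so at least $(n+2)h-2(h-1)=nh+2$ edges join $V_>$ to the $k$ vertices of degree $n+1$. Hence $(n+1)k\ge n(\nu-k)+2$, that is, $k\ge\frac{n\nu+2}{2n+1}$.

(2) Use the notation of Section~\ref{sec:cuts}. By Lemmas~\ref{lem:torso} and~\ref{lem:transfer}, Theorem~\ref{thm:cycle} applies to $G_F$ and to every cycle $C$ of $G[F]$. So $C$ contains a vertex of degree $n+1$ in $G_F$, and this vertex has the same degree in $G$. Thus $G[F\cap V_>]$ is a forest, and $F$ contains a vertex of degree $n+1$ if $G[F]$ has a cycle. If it has none, then by \eqref{eq:FM} it is a tree with at least two vertices, and a leaf of this tree has degree at most $1+|Y|=n+1$ in $G$.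
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n\ge1$. If $G$ is $(n+1)$-connected, Theorem~\ref{thm:strong}(1) gives a vertex of degree $n+1$. Otherwise $G$ has an $n$-fragment, as shown at the beginning of Section~\ref{sec:cuts}, and Theorem~\ref{thm:strong}(2) gives such a vertex. With \eqref{eq:delta} we obtain $\delta(G)=n+1$.

Let $n=0$, and let $P$ be a perfect matching of $G$. For an edge $e\notin P$ the graph $G-e$ still has the perfect matching $P$. So by minimality there is no such edge, or, if $0$-factor-critical graphs are required to be connected, every such edge is a bridge. An edge of a cycle is not a bridge, so under either reading all edges of a cycle of $G$ would belong to $P$, which is impossible for a matching. Hence $G$ is a tree with at least two vertices, and $\delta(G)=1$.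
\end{proof}

\begin{thebibliography}{9}
\bibitem{ZWL}
Zan-Bo Zhang, Tao Wang, Dingjun Lou, \emph{Equivalence between Extendibility and Factor-Criticality}, arXiv:1011.3381 (2010).
\end{thebibliography}
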